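# Least elements of homeomorphism degree spectra of Polish spaces

## 1. A convergent sequence that hides a set

Let $A\subseteq\omega$ be a noncomputable set. For each $m$ put
$$x_m=8\cdot 2^{-m-4}\ \text{ if } m\in A,\qquad x_m=6\cdot 2^{-m-4}\ \text{ if } m\notin A,$$
and let $X=\{0\}\cup\{x_m:m\in\omega\}\subseteq\mathbb R$. Measured in units of $2^{-m-4}$, the point $x_m$ sits at $8$ or $6$, every earlier point $x_{m'}$ ($m'<m$) is at $12$ or more, and every later one is at $4$ or less. So $x_0>x_1>x_2>\cdots$ and $x_m\to0$.

Write down the table of distances of the points $a_0=0$, $a_{m+1}=x_m$. It contains the numbers $d(0,m+1)=x_m$. Whoever can approximate these numbers can decide whether $x_m$ is above or below $7\cdot2^{-m-4}$ (it is never equal to it), and hence whether $m\in A$. The table computes $A$.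

Perhaps the order of the points gives $A$ away. Let us list a dense subset of the same set $X$ in any other order, $b_0,b_1,\dots$, and hand out only the distances $|b_i-b_j|$. Each $x_m$ is isolated in $X$, so it occurs in the list. In particular $x_0=b_i$ for some $i$. Since $x_0$ is the largest point of $X$ and is rational, $b_j=x_0-|b_i-b_j|$, so the distances compute all the $b_j$. Given $m$, search for a $j$ such that $b_j$ lies in one of the intervals
$$(7\cdot2^{-m-4},\,9\cdot2^{-m-4}),\qquad(5\cdot2^{-m-4},\,7\cdot2^{-m-4}).$$
The point $x_m$ lies in exactly one of them and no other point of $X$ lies in either, so the search ends and its outcome tells us whether $m\in A$. Every listing of this copy computes $A$.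

Nevertheless the topological space $X$ is just a convergent sequence. Replace $x_m$ by $2^{-m-1}$: the space is the same up to homeomorphism, and its table is computable. The secret belonged to the copy and not to the homeomorphism type.

Can a homeomorphism type itself keep such a secret? We would like a space $X$ and a noncomputable $A$ such that every table of every copy of $X$ computes $A$, while some table needs nothing beyond $A$. Then that table would be the easiest one, and still not computable. The question whether this can happen is posed in Mathieu Hoyrup, Takayuki Kihara, Victor Selivanov, "Degree spectra of homeomorphism types of compact Polish spaces", arXiv:2004.06872 (2020). We shall prove that the answer is no, and then see how much a homeomorphism type can hide after all.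

## 2. Presentations, spectra, and the theorems

**Definition 1.** A (Polish) presentation of a Polish space $X$ is a metric $d$ on an initial segment $N$ of $\omega$ (that is, $N=\omega$ or $N=\{0,\dots,k-1\}$ with $k\ge1$) whose Cauchy completion is homeomorphic to $X$. Equivalently, it is given by a sequence $(a_n)_{n\in N}$ of pairwise distinct points that is dense in some Polish space homeomorphic to $X$, together with the values $d(i,j)=d_X(a_i,a_j)$ of a compatible complete metric $d_X$ on that space.

For example, if $(q_n)$ is a computable listing of $\mathbb Q$ without repetition, then $d(i,j)=|q_i-q_j|$ presents $\mathbb R$. A space with $k$ points is presented by $d(i,j)=1$ for $i\ne j$ on $\{0,\dots,k-1\}$.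

**Definition 2.** Let $\mathbf d$ be a Turing degree. A presentation $d$ is $\mathbf d$-computable if $N$ is $\mathbf d$-computable and the reals $d(i,j)$, $i,j\in N$, are uniformly computable relative to $\mathbf d$. The homeomorphism degree spectrum $\mathrm{Spec}(X)$ is the collection of degrees $\mathbf d$ such that $X$ has a $\mathbf d$-computable presentation. The type of $X$ is computably presentable if $\mathbf 0\in\mathrm{Spec}(X)$. It has an easiest presentation with respect to Turing reducibility if $\mathrm{Spec}(X)$ has a least element.

The two examples above and the convergent sequence have spectrum "all degrees", with least element $\mathbf 0$. In general $\mathrm{Spec}(X)$ is closed upward.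

**Theorem A.** Let $X$ be a Polish space and let $A\subseteq\omega$ be noncomputable. Then $X$ has a presentation computable in some degree that does not compute $A$. Consequently, if $\mathrm{Spec}(X)$ has a least element, then $X$ is computably presentable.

The second sentence follows from the first. Let $\mathbf a$ be least in $\mathrm{Spec}(X)$ and $A\in\mathbf a$. If $A$ were noncomputable, some member of $\mathrm{Spec}(X)$ would not compute $A$, so would not be above $\mathbf a$, contradicting leastness. Hence $\mathbf a=\mathbf 0\in\mathrm{Spec}(X)$. Conversely, if $X$ is computably presentable then $\mathbf 0$ is the least element. So a homeomorphism type has an easiest presentation if and only if it is computably presentable, and no type has an easiest presentation without being computably presentable.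

The proof gives more at no extra cost. Recall that $P\subseteq\omega^\omega$ is closed exactly when every function all of whose initial segments extend to elements of $P$ is itself in $P$. For instance $\{\chi_A\}$ is closed, where $\chi_A$ is the characteristic function of $A$.

**Theorem B.** Let $X$ be a Polish space, let $P_0,P_1,\dots\subseteq\omega^\omega$ be closed sets without computable elements, and let $A_0,A_1,\dots\subseteq\omega$ be non-c.e. sets. Then there is $\mathbf d\in\mathrm{Spec}(X)$ such that no $\mathbf d$-computable function lies in $\bigcup_jP_j$, and no $A_j$ is c.e. in $\mathbf d$.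

The first part of Theorem A is the case where every $P_j$ is $\{\chi_A\}$ (and every $A_j$ is some fixed non-c.e. set). In general either list may have repetitions; if a list is absent, one omits its requirements below.

For an oracle $G\in\omega^\omega$ we write $\Phi_e^G$ for the $e$-th partial function computed from $G$ and $W_e^G$ for the $e$-th set c.e. in $G$. For a finite sequence $\tau\in\omega^{<\omega}$, $\Phi_e^\tau$ and $W_e^\tau$ refer to computations that query only positions in $\mathrm{dom}\,\tau$. If $\tau$ is a prefix of $G$, then whatever $\tau$ computes or enumerates, so does $G$; and every halting computation with oracle $G$ already halts, with the same result, with all sufficiently long prefixes of $G$ as oracle.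

## 3. Generic listings of a fixed copy

Let $J=(-1,1)$. We shall describe points of $J^\omega$ by open conditions on single coordinates.

**Definition 3.** A fact is a tuple $(i,c,a,b)$ with $i,c\in\omega$ and $a<b$ rationals in $J$. Vectors $(v_i)$ satisfy it if $a<v_i(c)<b$. Facts are coded by natural numbers via a computable bijection, so finite and infinite sequences of facts are elements of $\omega^{<\omega}$ and $\omega^\omega$.

For example, $(2,0,\frac7{32},\frac9{32})$ says that coordinate $0$ of the point with index $2$ lies strictly between $\frac7{32}$ and $\frac9{32}$. An infinite sequence $G$ of true facts about points $y_0,y_1,\dots\in J^\omega$ that contains, for each $(i,c)$, facts with arbitrarily small $b-a$ computes all $y_i(c)$.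

Here is what one would try first. Fix a closed copy of $X$ in $J^\omega$ and build $G$ as a generic listing of its points, deciding more and more facts. Let $R$ be the set of finite fact sequences that are satisfied by some distinct points of the copy. To make $A\ne W_e^G$, given the facts $\sigma$ decided so far, look at
$$B=\{m:\ m\in W_e^\tau\ \text{for some}\ \tau\in R\ \text{extending}\ \sigma\}.$$
If $B\not\subseteq A$, extend $\sigma$ to a $\tau$ that puts a wrong $m$ into $W_e^G$. If $B\subsetneq A$, do nothing: some $m\in A$ will never be enumerated. It remains to exclude $B=A$. If $B$ is c.e. and $A$ is not, this is clear.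

But $B$ is c.e. only if we can enumerate enough of $R$, and this fails already in Section 1. View that copy in $J^\omega$ via $x\mapsto(x,0,0,\dots)$, and suppose $A$ is not c.e. The one-term sequence consisting of the fact $(0,0,7\cdot2^{-m-4},9\cdot2^{-m-4})$ belongs to $R$ if and only if $m\in A$. For the enumeration procedure "enumerate $m$ when the oracle contains a fact $(i,0,7\cdot2^{-m-4},9\cdot2^{-m-4})$" and $\sigma=\emptyset$ we get exactly $B=A$. And no better argument will save the approach, for we saw that every listing of this copy computes $A$. The copy itself has to move while we list it.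

## 4. Moving the convergent sequence

Let us move it. Suppose $0\in A$, so $x_0=\frac12$ and all other points of $X$ lie in $[0,\frac14]$. Say we have listed $z_0=0$ (the limit point) and $z_1=x_0$. Put
$$V_0=(-\tfrac1{10},\tfrac1{10}),\qquad V_1=(\tfrac25,\tfrac35),\qquad O=(-\tfrac13,\tfrac13).$$
We make the following promise about the future of the construction: $z_0$ stays in $V_0$, $z_1$ stays in $V_1$, and every other point of $X$ stays in $O$. Call a finite fact sequence $\tau$ about coordinate $0$ admissible if some $v_0,v_1,\dots,v_{k'-1}\in J$ satisfy $\tau$ with $v_0\in V_0$, $v_1\in V_1$, and $v_i\in O$ for $i\ge2$. This is a condition on finitely many rational intervals, and it is decidable, no matter what $A$ is. For example $(1,0,0,\frac1{10})$ is not admissible, because $V_1$ misses $(0,\frac1{10})$. The sequence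
$$\tau=\big((2,0,\tfrac7{32},\tfrac9{32}),\ (3,0,\tfrac5{32},\tfrac7{32})\big)$$
is admissible, with witness $v_0=0$, $v_1=\frac12$, $v_2=\frac{15}{64}$, $v_3=\frac{11}{64}$.

Every admissible sequence can be realized by moving the copy. In the example, take two points not yet listed, say $x_5$ and $x_6$, call them $z_2$ and $z_3$, and move them to $\frac{15}{64}$ and $\frac{11}{64}$. These places are free: $x_1$ is at $\frac{16}{64}$ or $\frac{12}{64}$ and $x_m\le\frac8{64}$ for $m\ge2$. The result is again a convergent sequence. Both intervals that Section 1 searched for $m=1$ now contain a point. The search for "$1\in A$ or $1\notin A$" returns whichever answer we choose to show first.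

Three features of this move will be important in general. First, there were infinitely many spare points near the place where the sequence accumulates, so a demand for a new point in $O$ can always be met; all but finitely many points lie near the accumulation place, and the remaining ones can be listed explicitly. Second, if a witness had moved the limit point, say $v_0=\frac1{20}$, we would have had to carry its neighbors along, by adding a small continuous bump; those neighbors then stay in $V_0$, and they must also stay in $O$. This is why we took $V_0\subseteq O$. The isolated point $z_1$ moves alone, and $V_1$ need not be inside $O$. Third, nothing in the definition of admissibility prevents two values $v_i$ from coinciding. So the moved map may fail to be injective, and we need further coordinates that separate points in the limit.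

For a general Polish space there are two more difficulties. Accumulation happens along a whole set, and if $X$ is not compact this set may reach the boundary of $[-1,1]^n$. For $X=\omega$ discrete and the map $x\mapsto x/(1+x)$ into $J$, the only accumulation point is $1\notin J$. The limit map must still take values in $J^\omega$ and have closed image there. The construction will carry two invariants for this purpose.

## 5. Proof of Theorem B: setting

If $X$ is finite, then $\mathbf 0\in\mathrm{Spec}(X)$, and $\mathbf d=\mathbf 0$ works by the hypotheses on $P_j$ and $A_j$. From now on $X$ is infinite.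

Fix a complete compatible metric $\rho$ on $X$ and a dense sequence $(e_t)_{t\in\omega}$. Let $\theta(r)=r/(1+r)$ for $r\ge0$. All distances, balls and diameters in $\mathbb R^n$ refer to the sup norm $\|\cdot\|$. The supremum of the empty set is $0$. A box in $\mathbb R^n$ is a product of $n$ bounded open intervals with rational endpoints. For a vector $v$ with more than $n$ coordinates, $v{\upharpoonright}n$ is the vector of its first $n$ coordinates. Fix a bijection $\langle\cdot,\cdot\rangle:\omega^2\to\omega$ with $s\le\langle s,j\rangle$.

For each $s$ fix a locally finite open cover $(U_{s,j})_{j\in\omega}$ of $X$ by (possibly empty) sets of $\rho$-diameter $<2^{-s}$, and a partition of unity $(\lambda_{s,j})_j$ with $\{\lambda_{s,j}>0\}\subseteq U_{s,j}$. These exist because metric spaces are paracompact. The cover can be indexed by $\omega$: countably many open sets, each meeting only finitely many members of the cover, already cover the Lindelöf space $X$, so only countably many members are nonempty. Put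
$$p_s=\sum_j j\,\lambda_{s,j}:X\to[0,\infty),$$
which is continuous because the sum is locally finite. A bound $p_s(x)\le M$ says that much of the mass of the partition at $x$ is on indices $j\le 2M$. For $X=\omega$ discrete one may take $U_{s,j}=\{j\}$ and gets $p_s(x)=x$.

We build a sequence of continuous maps $f:X\to J^n$ with growing $n$, converging to a closed embedding $F:X\to J^\omega$; an enumeration $z_0,z_1,\dots$ of a dense set of distinct points of $X$; and an infinite sequence $G$ of facts describing the points $F(z_i)$. At the start of stage $t$ we have

- distinct points $z_0,\dots,z_{k-1}\in X$; we put $Z=\{z_0,\dots,z_{k-1}\}$;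
- a continuous $f=(f_0,\dots,f_{n-1}):X\to J^n$;
- a finite fact sequence $\sigma_t$ that mentions only $i<k$, $c<n$ and is satisfied by $(f(z_i))_{i<k}$;
- a real $\beta_t>0$, which limits how much may still change.

Initially $k=n=0$, $\sigma_0=\emptyset$, $\beta_0=1$. For each coordinate $c$ let $h_c:X\to J$ be the function with which it is first introduced. At stage $s$ a special coordinate $c(s)$ will be introduced. We maintain two invariants:

- (I1) for $c<n$ and $r<1$: $\ \sup\{|f_c(x)|:|h_c(x)|\le r\}<1$;
- (I2) for $c=c(s)$ and $r<1$: $\ p_s$ is bounded on $\{x:f_c(x)\le r\}$.

The first will keep the limit inside $J^\omega$, the second will give a closed image.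

## 6. One stage of the construction

Let $t=\langle s,j_0\rangle$, so that $s\le t$.

**Step 1 (density).** This step makes the listed points dense. If $e_t\notin Z$, append $e_t$ to the $z$'s. In particular $k\ge1$ from now on.

**Step 2 (separating coordinates).** This step adds coordinates that will separate points and control escape to infinity. Append a fresh coordinate $c(t)$ with function $\theta\circ p_t$, which takes values in $[0,1)\subseteq J$. It satisfies (I2): if $\theta(p)\le r<1$, then $r\ge0$ and $p\le r/(1-r)$. As $s\le t$, the coordinate $c(s)$ now exists and satisfies (I2), so there is an integer $M\ge1$ bounding $p_s$ on $\{x:f_{c(s)}(x)\le1-2^{-j_0}\}$. Append fresh coordinates $c^t_0,\dots,c^t_{2M}$ with functions $\lambda_{s,0}/2,\dots,\lambda_{s,2M}/2$, and put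
$$\gamma_t=\frac1{16(2M+1)}.$$
For all the new coordinates $f_c=h_c$, so the supremum in (I1) is at most $\max(r,0)<1$. Let $f^{t,2}$ denote the current function; we still write $f:X\to J^n$ for it, and $n\ge1$.

**Step 3 (decidable admissibility).** This step fixes finitely many boxes in which everything will have to stay. Choose $\eta_t>0$ with
$$\eta_t\le\tfrac{\beta_t}4,\qquad2\eta_t<\gamma_t,\qquad2\eta_t<2^{-j_0},\qquad2\eta_t<1-\sup\{|f_c(x)|:|h_c(x)|\le1-2^{-t}\}\ \ (c<n).$$
This is possible by (I1). Let
$$L=\{v\in[-1,1]^n:\text{every neighborhood of }v\text{ contains }f(x)\text{ for infinitely many }x\in X\}.$$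
Here the points $x$ are counted, not their values: a value taken infinitely often is in $L$. The set $L$ is closed, hence compact. It is nonempty: otherwise $[-1,1]^n$ would be covered by open sets each containing $f(x)$ for only finitely many $x$, and a finite subcover would make $X$ finite.

Cover $L$ by finitely many boxes $B_1,\dots,B_q$, each meeting $L$ and of diameter $<\eta_t$. Let $O=\bigcup_jB_j$, and choose $\varepsilon>0$ such that all points at distance $<2\varepsilon$ from $L$ lie in $O$. Only finitely many $x$ have $\mathrm{dist}(f(x),L)\ge\varepsilon$. Indeed, if there were infinitely many, then by the compactness argument just given, applied to these $x$, there would be a $v\in[-1,1]^n$ such that each neighborhood of $v$ contains $f(x)$ for infinitely many of them. Then $v\in L$ by definition, but $\mathrm{dist}(v,L)\ge\varepsilon$ by continuity of the distance, a contradiction. Append to the $z$'s all these $x$ that are not yet listed, and update $k$ and $Z$. Now, since every unlisted $x$ has $\mathrm{dist}(f(x),L)<\varepsilon$: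
$$\text{if }x\in X\setminus Z,\text{ the open }\varepsilon\text{-ball about }f(x)\text{ is contained in }O.\tag{1}$$

For $i<k$ choose a box $V_i\ni f(z_i)$ of diameter $<\eta_t$ such that every $v\in V_i$ satisfies all facts of $\sigma_t$ about $i$. This is possible because the facts are open conditions satisfied by $f(z_i)$. If $z_i$ is not isolated in $X$, then every neighborhood of $z_i$ is infinite, so $f(z_i)\in L$ by continuity, and we also require $V_i\subseteq B_j$ for some $j$.

**Definition 4.** A finite fact sequence $\tau$ extending $\sigma_t$ is in $\mathrm{Adm}_t$ if there are $k'\ge k$, $n'\ge n$ such that $\tau$ mentions only $i<k'$, $c<n'$, and there are vectors $v_0,\dots,v_{k'-1}\in J^{n'}$ satisfying $\tau$ with $v_i{\upharpoonright}n\in V_i$ for $i<k$ and $v_i{\upharpoonright}n\in O$ for $k\le i<k'$.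

The sequences of Section 4 are an example with $n=n'=1$, $k=2$ and $\sigma_t=\emptyset$. The set $\mathrm{Adm}_t$ is decidable. Witnesses can be restricted to fewer indices and coordinates, so we may take $k',n'$ least possible for $\tau$. Then for each $i<k'$ we check whether $J^{n'}$, the facts of $\tau$ about $i$, and $V_i$ (respectively, for $i\ge k$, one of the finitely many $B_j$) have a common point. In each coordinate this asks whether finitely many open intervals with rational endpoints intersect. The algorithm uses finitely many parameters: $\sigma_t,k,n$, the $V_i$ and the $B_j$. We do not claim that these can be found computably from $t$, and we do not need it. Finally $\sigma_t\in\mathrm{Adm}_t$, with witnesses $f(z_i)$, $i<k$.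

**Step 4 (choice).** This step serves the $t$-th requirement: choose some $\tau_t\in\mathrm{Adm}_t$. Which one will be said in Section 8; everything until then holds for any choice. Let $k',n',(v_i)_{i<k'}$ witness $\tau_t\in\mathrm{Adm}_t$.

**Step 5 (realization).** This step moves $f$ so that listed points sit exactly at the witnesses, with small changes elsewhere. Extend $f$ to $X\to J^{n'}$ by zero functions, so $h_c=0$ for $n\le c<n'$, and (I1) is clear for these $c$. For $k\le i<k'$ pick $j_i$ with $v_i{\upharpoonright}n\in B_{j_i}$, and pick distinct new points $z_i\in X\setminus Z$ with $f(z_i){\upharpoonright}n\in B_{j_i}$. Infinitely many are available, since $B_{j_i}$ is open and meets $L$. Put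
$$Q_i=V_i\ \ (i<k),\qquad Q_i=B_{j_i}\ \ (k\le i<k').$$
Both $f(z_i)$ and $v_i$ lie in $J^{n'}$ and project into $Q_i$. By convexity, the segment $C_i=[f(z_i),v_i]$ lies in $J^{n'}$ and its projection to the first $n$ coordinates lies in $Q_i$. By compactness choose $r>0$ such that for all $i<k'$ the closed $2r$-neighborhood of $C_i$ lies in $J^{n'}$ and projects into $Q_i$. Choose pairwise disjoint closed neighborhoods $N_i$ of $z_i$ with $\|f(x)-f(z_i)\|<r$ on $N_i$, and with $N_i=\{z_i\}$ if $z_i$ is isolated. Choose continuous $\varphi_i:X\to[0,1]$ with $\varphi_i(z_i)=1$ and $\varphi_i=0$ off the interior of $N_i$. Define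
$$f'=f+\sum_{i<k'}\varphi_i\cdot(v_i-f(z_i)).$$
Then $f'$ is continuous and $f'(z_i)=v_i$. Outside $\bigcup_iN_i$ we have $f'=f$. For $x\in N_i$,
$$f'(x)=\big(f(x)-f(z_i)\big)+\big(f(z_i)+\varphi_i(x)(v_i-f(z_i))\big),$$
where the first term has norm $<r$ and the second lies in $C_i$. So both $f(x)$ and $f'(x)$ lie within $r$ of $C_i$. Hence $f'$ maps $X$ into $J^{n'}$. Three consequences follow.

First, $f(z_i){\upharpoonright}n$ and $v_i{\upharpoonright}n$ both lie in $Q_i$, and $\operatorname{diam}Q_i<\eta_t$, so
$$\sup_x|f'_c(x)-f_c(x)|<\eta_t\qquad\text{for }c<n.\tag{2}$$

Second, there is $\kappa\in(0,1)$ such that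
$$\text{whenever }f'(x)\ne f(x),\text{ both lie in }[-1+\kappa,1-\kappa]^{n'},\tag{3}$$
because both lie in one of the finitely many closed $r$-neighborhoods of the $C_i$, which are compact subsets of $J^{n'}$.

Third, the move leaves some room. There is $\delta>0$ such that
$$\begin{aligned}&\text{every }g:X\to\mathbb R^n\text{ with }\sup_x\|g(x)-f'(x){\upharpoonright}n\|\le\delta\text{ satisfies}\\&g(z_i)\in V_i\ (i<k)\quad\text{and}\quad g(x)\in O\ \text{ for all }x\in X\setminus\{z_0,\dots,z_{k-1}\}.\end{aligned}\tag{4}$$
To see this, take $\delta<\min(r,\varepsilon)$ so small that the closed $\delta$-ball about $v_i{\upharpoonright}n$ lies in $V_i$ for $i<k$ and in $O$ for $k\le i<k'$. This settles the points $z_i$, $i<k'$, where $f'(z_i)=v_i$. If $x\notin\bigcup_iN_i$, then $f'(x)=f(x)$ and $x\notin Z$, so $g(x)\in O$ by (1), as $\delta<\varepsilon$. Finally let $x\in N_i$ and $x\ne z_i$. Then $z_i$ is not isolated, by the choice of $N_i$, so $Q_i\subseteq O$: for $i<k$ because of our extra requirement on $V_i$, for $i\ge k$ because $Q_i=B_{j_i}$. Since $f'(x)$ is within $r$ of $C_i$ and $\delta<r$, the vector $g(x)$ is within $2r$ of the projection of $C_i$, so $g(x)\in Q_i\subseteq O$.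

The invariants persist from $f$ to $f'$ by (3). For (I1), the supremum for $f'_c$ is at most the maximum of the supremum for $f_c$ and $1-\kappa$. For (I2), if $f'_c(x)\le r$, then either $f_c(x)=f'_c(x)\le r$ or $f_c(x)\le1-\kappa$, so $\{f'_c\le r\}\subseteq\{f_c\le\max(r,1-\kappa)\}$.

**Step 6 (recording).** This step writes down where the points are and bounds all later changes. Extend $\tau_t$ to $\sigma_{t+1}$ by adding, for all $i<k'$, $c<n'$, a fact $(i,c,a,b)$ with $a<v_i(c)<b$ and $b-a<2^{-t}$. Choose $0<\beta_{t+1}\le\min(\eta_t,\delta)$ such that all $(w_i)_{i<k'}$ with $\|w_i-v_i\|\le\beta_{t+1}$ satisfy all facts of $\sigma_{t+1}$. Put $f^t=f'$, and go to stage $t+1$ with $f',k',n',\sigma_{t+1},\beta_{t+1}$.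

## 7. The limit is a closed embedding

Every coordinate, once introduced, changes only in Step 5 of later stages. Since $\beta_{m+1}\le\eta_m\le\beta_m/4$, we have $\eta_m\le4^{-(m-t)}\beta_{t+1}$ for $m>t$, so $\sum_{m>t}\eta_m\le\beta_{t+1}/3$. By (2), for each $c$ the functions $f^t_c$ converge uniformly to a continuous $F_c:X\to[-1,1]$, and
$$\|F_c-f^t_c\|_\infty\le\beta_{t+1}/3\quad\text{for }c\text{ present at the end of stage }t.\tag{5}$$
Combining this with (2) at stage $t$ and $\beta_{t+1}\le\eta_t$ gives
$$\|F_c-f^{t,2}_c\|_\infty<2\eta_t\quad\text{for }c\text{ present after Step 2 of stage }t.\tag{6}$$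

**Step 7 ($F$ maps into $J^\omega$).** We have to see that no coordinate reaches $\pm1$ in the limit. Given $x$ and $c$, take $t$ so large that $c$ is present after Step 2 of stage $t$ and $|h_c(x)|\le1-2^{-t}$; this is possible since $|h_c(x)|<1$. By (6) and the last condition on $\eta_t$,
$$|F_c(x)|<|f^{t,2}_c(x)|+2\eta_t<1.$$

**Step 8 (small preimages).** This step proves the claim from which the embedding property follows: for $y\in J^\omega$ and $s\in\omega$ there is an open $V\ni y$ in $J^\omega$ such that $F^{-1}(V)$ is empty or has $\rho$-diameter $<2^{-s}$.

Choose $j_0$ with $y_{c(s)}<1-2^{1-j_0}$. Let $t=\langle s,j_0\rangle$, let $M$ be the integer chosen at stage $t$, and put $\gamma=\gamma_t$, $c_j=c^t_j$. Let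
$$V=\{u\in J^\omega:\ u_{c(s)}<1-2^{1-j_0},\ \ |u_{c_j}-y_{c_j}|<\gamma/2\ \text{ for }j\le2M\}.$$
This is open and contains $y$. Let $F(x)\in V$. By (6) and $2\eta_t<2^{-j_0}$,
$$f^{t,2}_{c(s)}(x)<1-2^{1-j_0}+2^{-j_0}=1-2^{-j_0},$$
so $p_s(x)\le M$ by the choice of $M$. Then $\sum_{j>2M}\lambda_{s,j}(x)\le p_s(x)/(2M)\le\frac12$. Hence the $2M+1$ values $\lambda_{s,j}(x)$ with $j\le2M$ sum to at least $\frac12$, and some $j\le2M$ has
$$\frac{\lambda_{s,j}(x)}2\ge\frac1{4(2M+1)}=4\gamma.$$
Since $f^{t,2}_{c_j}=\lambda_{s,j}/2$ and $2\eta_t<\gamma$, (6) gives $F_{c_j}(x)>3\gamma$. Fix this $j$. For any $x'\in F^{-1}(V)$ the values $F_{c_j}(x')$ and $F_{c_j}(x)$ differ by less than $\gamma$, so $F_{c_j}(x')>2\gamma$. By (6) again $\lambda_{s,j}(x')/2>\gamma>0$, so $x'\in U_{s,j}$. Thus $F^{-1}(V)\subseteq U_{s,j}$, which has diameter $<2^{-s}$.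

**Step 9 (closed embedding).** Now we collect what the claim gives. If $F(x)=F(x')=y$, then $x,x'$ lie in a common set of diameter $<2^{-s}$ for every $s$, so $x=x'$; thus $F$ is injective. If $F(x_m)\to y\in J^\omega$, then for each $s$ the points $x_m$ eventually lie in a common set of diameter $<2^{-s}$. So $(x_m)$ is $\rho$-Cauchy, $x_m\to x$ for some $x$ by completeness, and $F(x)=y$ by continuity. Hence $F(X)$ is closed in $J^\omega$. If here $y=F(x^*)$, then $x=x^*$ by injectivity, so $F^{-1}:F(X)\to X$ is continuous.

## 8. The presentation and the requirements

**Step 10 (the presentation computed by $G$).** We show that $G=\bigcup_t\sigma_t$ computes a presentation of $X$. At every stage facts are added, because $k'\ge1$ and $n'\ge1$, so $G\in\omega^\omega$. All facts in $G$ are satisfied by $(F(z_i))_i$: for those in $\sigma_{t+1}$ this follows from (5), which says that $F(z_i){\upharpoonright}n'$ is within $\beta_{t+1}/3$ of $v_i$, and the choice of $\beta_{t+1}$. By Step 1 every $e_t$ is listed, so there are infinitely many $z_i$, and they are dense in $X$. By Step 6, $G$ contains facts about every pair $(i,c)$ with arbitrarily small $b-a$. So $G$ uniformly computes all reals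 $F_c(z_i)\in J$.

Let $\psi(u)=u/(1-|u|)$, a homeomorphism $J\to\mathbb R$. Then
$$D(u,v)=\sum_c2^{-c}\min\big(1,|\psi(u_c)-\psi(v_c)|\big)$$
is a complete compatible metric on $J^\omega$. The points $F(z_i)$ are pairwise distinct and dense in the closed set $F(X)$, which is homeomorphic to $X$. So $d(i,j)=D(F(z_i),F(z_j))$ is a presentation of $X$ on $N=\omega$. It is $G$-computable, since the tail of the series beyond $c$ is at most $2^{-c}$. Hence $\deg(G)\in\mathrm{Spec}(X)$.

**Step 11 (the promise is kept).** This step shows that what happens after stage $t$ stays within $\mathrm{Adm}_t$:
$$G\text{ extends }\tau_t,\text{ and every finite prefix of }G\text{ extending }\sigma_t\text{ is in }\mathrm{Adm}_t.\tag{7}$$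
The first part is clear. Given such a prefix, take $k',n'$ large enough that it mentions only $i<k'$ and $c<n'$, with $k'\ge k$ and $n'\ge n$, where $k,n$ are as after Step 3 of stage $t$. Let $v_i=F(z_i){\upharpoonright}n'\in J^{n'}$. The facts hold. By (5), $F{\upharpoonright}n$ is uniformly within $\beta_{t+1}\le\delta$ of $f^t{\upharpoonright}n$, so (4) applies to $g=F{\upharpoonright}n$. It gives $v_i{\upharpoonright}n\in V_i$ for $i<k$, and $v_i{\upharpoonright}n\in O$ for $i\ge k$, as then $z_i\notin\{z_0,\dots,z_{k-1}\}$.

Now we say how $\tau_t$ is chosen in Step 4. List all pairs $(e,A_j)$ and $(e,P_j)$ in one sequence, and treat the $t$-th pair at stage $t$.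

**Step 12 (requirement $W_e^G\ne A$, where $A$ is not c.e.).** We repeat the argument of Section 3 with $\mathrm{Adm}_t$ in place of $R$. The set
$$B=\{m:\ \exists\tau\in\mathrm{Adm}_t\ \ m\in W_e^\tau\}$$
is c.e., because $\mathrm{Adm}_t$ is decidable. So $B\ne A$. If some $m\in B\setminus A$ exists, let $\tau_t\in\mathrm{Adm}_t$ be such that $m\in W_e^{\tau_t}$. Then $m\in W_e^G\setminus A$. Otherwise let $\tau_t=\sigma_t$ and fix $m\in A\setminus B$. If $m$ were in $W_e^G$, then $m\in W_e^\tau$ for some prefix $\tau$ of $G$ extending $\sigma_t$, and $\tau\in\mathrm{Adm}_t$ by (7), so $m\in B$. Hence $m\in A\setminus W_e^G$.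

**Step 13 (requirement $\Phi_e^G\notin P$, where $P$ is closed without computable element).** We either make $\Phi_e^G$ leave $P$, or make it partial, and show that one of these is possible. There are three cases.

(i) For some $\tau\in\mathrm{Adm}_t$ and $l$, the string $\Phi_e^\tau{\upharpoonright}l$ is defined and is an initial segment of no element of $P$. Let $\tau_t=\tau$. As $G$ extends $\tau_t$, $\Phi_e^G$ is not an element of $P$.

(ii) Case (i) fails, and for some $\tau\in\mathrm{Adm}_t$ and $m$ no $\tau'\in\mathrm{Adm}_t$ extending $\tau$ has $\Phi_e^{\tau'}(m)\downarrow$. Let $\tau_t=\tau$. By (7), every prefix of $G$ extending $\tau_t$ is in $\mathrm{Adm}_t$, so $\Phi_e^G(m)\uparrow$.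

(iii) Both fail. Then every $\tau\in\mathrm{Adm}_t$ has, for each $m$, an extension $\tau'\in\mathrm{Adm}_t$ with $\Phi_e^{\tau'}(m)\downarrow$, and since $\mathrm{Adm}_t$ is decidable we can find one by searching through all extensions and running all computations in parallel. So we can compute a sequence $\sigma_t\subseteq\tau^0\subseteq\tau^1\subseteq\cdots$ in $\mathrm{Adm}_t$ with $\Phi_e^{\tau^m}(m)\downarrow$. The function $m\mapsto\Phi_e^{\tau^m}(m)$ is computable. Its initial segment of length $m+1$ is $\Phi_e^{\tau^m}{\upharpoonright}(m+1)$, because $\tau^j\subseteq\tau^m$ for $j\le m$; since (i) fails, this extends to an element of $P$. As $P$ is closed, the function lies in $P$. This contradicts the hypothesis on $P$, so case (iii) never occurs.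

All requirements are met, so $\mathbf d=\deg(G)$ is as required in Theorem B. This proves Theorem B, hence Theorem A, and answers the question: there is no homeomorphism type of a Polish space that is not computably presentable but has an easiest presentation with respect to Turing reducibility. $\blacksquare$

## 9. Cones, minimal pairs, and $F_\sigma$ classes

**Corollary 1.** If $\mathrm{Spec}(X)$ is contained in a countable union of cones $\{\mathbf d:\mathbf d\ge\mathbf a_j\}$, then some $\mathbf a_j=\mathbf 0$.

Otherwise pick $A_j\in\mathbf a_j$ and apply Theorem B to $P_j=\{\chi_{A_j}\}$: some $\mathbf d\in\mathrm{Spec}(X)$ is above no $\mathbf a_j$.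

**Corollary 2.** For every $\mathbf a\in\mathrm{Spec}(X)$ there is $\mathbf b\in\mathrm{Spec}(X)$ with $\mathbf a\wedge\mathbf b=\mathbf 0$.

If $\mathbf a=\mathbf 0$, take $\mathbf b=\mathbf 0$. Otherwise let $P_j$ run over the singletons of the countably many noncomputable functions computable in $\mathbf a$. The degree $\mathbf b$ from Theorem B computes none of them, so $\mathbf 0$ is the only degree below both.

**Corollary 3.** If $\mathrm{Spec}(X)\subseteq\{\mathbf d:A\text{ is c.e. in }\mathbf d\}$, then $A$ is c.e.

Otherwise Theorem B with $A_0=A$ gives a $\mathbf d\in\mathrm{Spec}(X)$ in which $A$ is not c.e.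

**Corollary 4.** If every element of $\mathrm{Spec}(X)$ computes a member of an $F_\sigma$ class $P\subseteq\omega^\omega$, then $P$ has a computable member. In particular $X$ has a presentation computing no DNC function.

Write $P=\bigcup_jP_j$ with closed $P_j$. If $P$ had no computable member, Theorem B would give an element of $\mathrm{Spec}(X)$ computing no member of $P$. For the second sentence, recall that $g$ is DNC if $g(e)\ne\Phi_e(e)$ for every $e$ such that $\Phi_e(e)\downarrow$. The class of DNC functions is closed, as each condition concerns one value of $g$. It has no computable member, as $g=\Phi_e$ total would give $g(e)=\Phi_e(e)$. So some $\mathbf d\in\mathrm{Spec}(X)$ computes no DNC function, and neither does any $\mathbf d$-computable presentation.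

## 10. Solenoids and the jump

A homeomorphism type can hide a set one jump up. This part is not needed for the answer; it shows how far Theorem A can be pushed. Recall that $S\in\Sigma^0_2(\mathbf d)$ if and only if $S$ is c.e. in $\mathbf d'$, and the limit lemma: a function $h$ is $\mathbf d'$-computable if and only if $h(i)=\lim_sh(i,s)$ for some $\mathbf d$-computable $h(\cdot,\cdot)$.

**Theorem C.** For every set $S$ of primes there is a compact connected space $X_S$ with $\mathrm{Spec}(X_S)=\{\mathbf d:S\in\Sigma^0_2(\mathbf d)\}$. Hence for every $A\subseteq\omega$ there is a compact connected Polish space with spectrum exactly $\{\mathbf d:A\le_T\mathbf d'\}$.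

For the second sentence take $S=\{p_{2n}:n\in A\}\cup\{p_{2n+1}:n\notin A\}$, where $p_0,p_1,\dots$ are the primes in order. Then $S\in\Sigma^0_2(\mathbf d)$ if and only if both $A$ and its complement are c.e. in $\mathbf d'$, that is, $A\le_T\mathbf d'$.

So in Theorem A "compute $A$" cannot be replaced by "have a jump computing $A$". Also, $F_\sigma$ in Corollary 4 cannot be replaced by $G_\delta$. To see this, let $A=\emptyset''$ and let $\mathbf d$ be in the resulting spectrum, so $\emptyset''\le_T\mathbf d'$. The set of $e$ with $\Phi_e$ total is computable in $\emptyset''$, so by the limit lemma there is a $\mathbf d$-computable $T$ with $\lim_sT(e,s)=1$ if $\Phi_e$ is total and $\lim_sT(e,s)=0$ otherwise. For each $e\le n$ search for $s\ge n$ such that $\Phi_{e,s}(n)\downarrow$ or $T(e,s)=0$. The search always ends, the first way if $\Phi_e$ is total and the second way otherwise, if not sooner. Let $g(n)$ exceed all values $\Phi_e(n)$ found. Then $g\le_T\mathbf d$. If $\Phi_e$ is total, then $T(e,s)=1$ for all $s\ge s_0$, say, so for $n\ge\max(e,s_0)$ the search finds $\Phi_e(n)$ and $g(n)>\Phi_e(n)$. Hence $g$ eventually exceeds every computable function, and lies in the class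
$$\{g:\ \forall h\text{ computable }\exists n\ \ g(n)>h(n)\}.$$
This class is $G_\delta$, a countable intersection of open sets, and it has no computable member (take $h=g$). Yet every element of this spectrum computes a member.

We now define $X_S$. Let $\Lambda_S=\mathbb Z[1/p:p\in S]\subseteq\mathbb Q$, $\mathbb T=\mathbb R/\mathbb Z$, and let $X_S=\mathrm{Hom}(\Lambda_S,\mathbb T)$ with the topology of pointwise convergence. If $h(1),h(2),\dots$ lists exactly the elements of $S\cup\{1\}$, each infinitely often, then $\Lambda_S=\bigcup_i\frac1{h(1)\cdots h(i)}\mathbb Z$. A homomorphism $\chi$ is determined by the values $x_i=\chi(1/(h(1)\cdots h(i)))$, which can be any sequence in $\mathbb T$ with $x_{i-1}=h(i)x_i$. So $X_S$ is the inverse limit of circles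
$$\mathbb T_0\leftarrow\mathbb T_1\leftarrow\mathbb T_2\leftarrow\cdots,\qquad x_{i-1}=h(i)x_i.$$
It is compact and connected, as an inverse limit of compact connected Hausdorff spaces, and metrizable, as a subspace of a countable product of circles. The projections $X_S\to\mathbb T_i$ are surjective because the bonding maps are. For $S=\emptyset$ the space is the circle, and for $S=\{2\}$ it is the dyadic solenoid. Let
$$u(x)=e^{2\pi ix_0}:X_S\to U(1),$$
where $U(1)$ is the unit circle in $\mathbb C$. On the circle ($S=\emptyset$) the map $u$ has degree $1$ and no square root, even up to homotopy. On the dyadic solenoid $e^{2\pi i\chi(1/2)}$ is a square root of $u$. In general the $p$-th roots of $u$ up to homotopy tell us $S$.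

**Lemma.** Let $p$ be prime. If $p\in S$, there is a continuous $v:X_S\to U(1)$ with $v^p=u$. If there is a continuous $v:X_S\to U(1)$ with $v^p\simeq u$, then $p\in S$.

*Proof.* If $p\in S$, put $v(\chi)=e^{2\pi i\chi(1/p)}$; then $v(\chi)^p=e^{2\pi i\chi(1)}=u(\chi)$.

Conversely let $v^p\simeq u$. The continuous functions $X_S\to\mathbb C$ that factor through some $\mathbb T_i$ form an algebra that contains the constants, is closed under conjugation and separates points. By Stone–Weierstrass some such $w$, factoring through $\mathbb T_i$, has $|w-v|<1$. The segment from $v$ to $w$ avoids $0$, as $|v|=1$, so normalizing the straight-line homotopy gives $v\simeq w/|w|$. Since $X_S\to\mathbb T_i$ is surjective, $w/|w|$ comes from a map $\mathbb T_i\to U(1)$. By the degree classification of such maps, $v\simeq e^{2\pi imx_i}$ for some $m\in\mathbb Z$.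

Let $N=h(1)\cdots h(i)$. Then $x_0=Nx_i$, so $u=e^{2\pi iNx_i}$. From $v^p\simeq u$ we see that $g=e^{2\pi i(pm-N)x_i}$ is null-homotopic. By homotopy lifting for the covering $\mathbb R\to U(1)$, $g=e^{2\pi i\phi}$ for a continuous $\phi:X_S\to\mathbb R$. Consider the path $\mathbb R\to X_S$, $t\mapsto(t/(h(1)\cdots h(l)))_l$. Along it $x_i=t/N$, so $\phi-\frac{pm-N}Nt$ is continuous with integer values, hence constant. But $\phi$ is bounded, because $X_S$ is compact. So $pm=N$. Thus the prime $p$ divides $h(1)\cdots h(i)$, a product of elements of $S\cup\{1\}$, and $p\in S$. $\square$

## 11. Every presentation of $X_S$ gives a $\Sigma^0_2$ definition of $S$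

Let $d$ be a $\mathbf d$-computable presentation of $X_S$, with dense points $a_i$, $i\in\omega$, in the completion $Y\cong X_S$. Transfer $u$ to $Y$. The functions $x\mapsto d(a_i,x)$ are real-valued and separate points of $Y$. By Stone–Weierstrass, the polynomials in them with coefficients in $\mathbb Q(\sqrt{-1})$ are dense in $C(Y,\mathbb C)$. Fix one such polynomial $u_0$ with $|u_0-u|<\frac1{10}$. We show that for primes $p$
$$p\in S\iff\text{there is such a polynomial }w\text{ with }|w(a_i)^p-u_0(a_i)|\le\tfrac12\text{ for all }i.\tag{8}$$

For the forward direction, take $v$ with $v^p=u$ from the Lemma, and $w$ so close to $v$ that $|w^p-u|<\frac14$. Then $|w^p-u_0|<\frac14+\frac1{10}<\frac12$. For the backward direction, the inequality holds on all of $Y$ by density of $(a_i)$, while $|u_0|\ge\frac9{10}$. So $w$ has no zeros. The straight-line homotopy from $w^p$ to $u_0$ stays within $\frac12$ of $u_0$, and the one from $u_0$ to $u$ stays within $\frac1{10}$ of $u$, so both avoid $0$. Normalizing, $(w/|w|)^p\simeq u$, and the Lemma gives $p\in S$.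

The values $w(a_i)$ and $u_0(a_i)$ are polynomial expressions in the numbers $d(m,i)$, so they are uniformly $\mathbf d$-computable. The condition "$\le\frac12$ for all $i$" is therefore $\Pi^0_1(\mathbf d)$, and (8) shows $S\in\Sigma^0_2(\mathbf d)$. The polynomial $u_0$ is a single finite object, so it does no harm that we cannot find it effectively.

## 12. A presentation of $X_S$ from a $\Sigma^0_2$ definition of $S$

Let $S\in\Sigma^0_2(\mathbf d)$, so $S$ is c.e. in $\mathbf d'$. Then there is a $\mathbf d'$-computable $h$ on $\{1,2,\dots\}$ listing exactly $S\cup\{1\}$, each element infinitely often: repeat each term of any $\mathbf d'$-computable listing infinitely often. By the limit lemma $h(i)=\lim_sh(i,s)$ with $h(\cdot,\cdot)$ $\mathbf d$-computable, and we may assume that its values lie in $\{1\}\cup\{\text{primes}\}$, replacing all other values by $1$.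

We cannot know the bonding map $h(i)$ when we begin to list points. So we guess it, and when a guess changes we rebuild the circles from level $i$ on, without altering any number already written. A rational piecewise linear function is one with finitely many breakpoints, all rational and with rational values. We run a $\mathbf d$-computable construction whose state consists of

- a level $l$ and numbers $q_1,\dots,q_l$, giving circles $\mathbb T_0,\dots,\mathbb T_l$ and maps $\pi_{l,m}:\mathbb T_l\to\mathbb T_m$, multiplication by $q_{m+1}\cdots q_l$;
- points $z_0,\dots,z_{k-1}\in\mathbb Q/\mathbb Z$ of $\mathbb T_l$ whose images in $\mathbb T_0$ are pairwise distinct;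
- functions $f_0,\dots,f_{n-1}$, where $f_c:\mathbb T_{l(c)}\to[0,1]$ is rational piecewise linear and $1\le l(c)\le l$;
- the table $y_{j,c}=f_c(\pi_{l,l(c)}(z_j))\in\mathbb Q$ for $j<k$, $c<n$.

**Step 1 (the construction).** We describe stage $s$; the start is $l=k=n=0$. If there is a least $i$ with $1\le i\le l$ and $h(i,s)\ne q_i$, we say that level $i$ is injured. Then replace each $z_j$ by $\pi_{l,i-1}(z_j)$, put the functions with $l(c)\ge i$ aside, and let the new level be $i$ with $q_i=h(i,s)$; later $q$'s are discarded. If there is no such $i$, the new level is $l+1$ with $q_{l+1}=h(l+1,s)$. In both cases do the following, in this order.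

- Replace each $z_j$ by a rational lift to the new circle: if the new number is $q$ and $z_j$ is $a/b$ modulo $1$, take $a/(bq)$. The images in $\mathbb T_0$ do not change, so the lifts are distinct.
- Redefine each function put aside as a rational piecewise linear function from the new circle to $[0,1]$, so that $l(c)$ becomes the new level, taking the value $y_{j,c}$ at $z_j$ for all $j<k$. Linear interpolation between neighboring $z_j$ does this, or a constant if $k\le1$.
- Add two new rational piecewise linear functions on the new circle that together embed it in $[0,1]^2$, for example the functions with values $0,1,1,0,0$ and $0,0,1,1,0$ at $0,\frac14,\frac12,\frac34,1$, which run around the boundary of the square.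
- Add finitely many new rational points on the new circle, keeping images in $\mathbb T_0$ pairwise distinct, so that for every $m\le$ the new level the images of the $z_j$ in $\mathbb T_m$ are $2^{-s}$-dense. This is possible: a sufficiently dense finite set on the new circle has $2^{-s}$-dense images in all the finitely many $\mathbb T_m$, and each new point has only to avoid the finitely many points that lie over images in $\mathbb T_0$ already used.
- Define the new table entries.

**Step 2 (table entries never change).** This makes the table computable. Projecting to $\mathbb T_{i-1}$ and lifting again does not affect the images of the $z_j$ in circles of level $\le i-1$, and all retained functions live on such circles. In the case without injury, lifting does not affect the images in any old circle. Redefined functions take the old values at the $z_j$. Since $k$ and $n$ tend to infinity, $(y_{j,c})_{j,c\in\omega}$ is a $\mathbf d$-computable table of rationals.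

**Step 3 (levels stabilize).** We show that for each $i$ there is $s_i$ such that from stage $s_i$ on the level is $\ge i$, and $q_1,\dots,q_i$ have the values $h(1),\dots,h(i)$ and are never injured. Put $s_0=0$. Given $s_{i-1}$, take $s'\ge s_{i-1}$ with $h(j,s)=h(j)$ for all $1\le j\le i$ and $s\ge s'$. At stage $s'$ no level below $i$ is injured. If the level is $i-1$, it becomes $i$ with $q_i=h(i)$. If the level is $\ge i$ and $q_i\ne h(i)$, level $i$ is injured and $q_i$ becomes $h(i)$. Otherwise $q_i=h(i)$ already. After that only levels $>i$ can be injured, and an injury of such a level leaves the level $>i$. So $s_i=s'+1$ works.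

**Step 4 (the points converge).** We obtain a dense sequence in $X_S$. From stage $s_i$ on, the image in $\mathbb T_i$ of each existing $z_j$ is constant, since an injury at a level $i'>i$ preserves the images in $\mathbb T_{i'-1}$, and an extension preserves the images in $\mathbb T_l$. These final images are compatible with the bonding maps $h(i)$, so they define points $z_j^*\in X_S$. The $z_j^*$ are pairwise distinct, as their $\mathbb T_0$-coordinates are. For each $i$ their images are dense in $\mathbb T_i$, by the density clause at all stages $s\ge s_i$. The preimages of open subsets of the $\mathbb T_i$ form a base of $X_S$, so the $z_j^*$ are dense in $X_S$.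

**Step 5 (the functions converge).** We obtain a map on $X_S$ that explains the table. The function $f_c$ is redefined only when a level $i\le l(c)$ is injured, and then $l(c)$ becomes $i$. So $l(c)$ is nonincreasing, with a final value $l^*(c)\ge1$. Once $l(c)=l^*(c)$ has stabilized, every redefinition of $f_c$ is an injury of level $l^*(c)$, which by Step 3 happens only finitely often. So $f_c$ has a final value $f_c^*:\mathbb T_{l^*(c)}\to[0,1]$. Put
$$f(x)_c=f_c^*(x_{l^*(c)}),$$
a continuous map $f:X_S\to[0,1]^\omega$. At a late enough stage $f_c$ and the image of $z_j$ in $\mathbb T_{l^*(c)}$ have their final values, so $f(z_j^*)_c=y_{j,c}$.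

**Step 6 ($f$ is an embedding).** It remains to separate points. Let $i\ge1$. By Step 3, level $i$ is newly defined (by extension or by injury of level $i$) only finitely often, and at least once. Consider the two functions added when this happens for the last time. They could be redefined only after an injury of a level $i'\le i$. But that would lead to level $i$ being defined again: at once if $i'=i$, and later if $i'<i$, since the level must return to $\ge i$ and it increases by one at a time. So these two functions stay at level $i$ forever, and they separate the points of $\mathbb T_i$. As this holds for every $i\ge1$, and $x_0$ is determined by $x_1$, the map $f$ is injective. Since $X_S$ is compact, $f$ is an embedding with closed image.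

The metric $\sum_c2^{-c}|y_c-y'_c|$ on $[0,1]^\omega$ is complete and compatible, and the distinct points $f(z_j^*)=(y_{j,c})_c$ are dense in $f(X_S)\cong X_S$. Therefore
$$d(i,j)=\sum_c2^{-c}|y_{i,c}-y_{j,c}|$$
is a $\mathbf d$-computable presentation of $X_S$, and $\mathbf d\in\mathrm{Spec}(X_S)$. Together with Section 11 this proves Theorem C. $\blacksquare$
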